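# Ancient Ricci flows in dimension four: nonnegative isotropic curvature forces $Rm\ge 0$

## 1. The product $S^2\times H^2$ run backward

Let $g_{S^2}$ and $g_{H^2}$ have curvature $1$ and $-1$, and consider $g=a\,g_{S^2}+b\,g_{H^2}$ with positive numbers $a,b$. The Ricci tensor does not change under scaling of a factor, so $Rc=g_{S^2}-g_{H^2}$ for all $a,b$, and the Ricci flow $\partial_tg=-2Rc$ becomes $a'=-2$, $b'=2$. Start from $a(0)=\frac12$, $b(0)=1$. The two factors have curvatures
$$r(t)=\frac1{a(t)}=\frac{2}{1-4t},\qquad s(t)=-\frac1{b(t)}=-\frac1{1+2t},\qquad -\tfrac12<t<\tfrac14 .$$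
Let $e_1,e_2$ be tangent to the first factor and $e_3,e_4$ to the second. The curvature operator on two-forms has eigenvalue $r$ on $e_1\wedge e_2$, $s$ on $e_3\wedge e_4$, and $0$ on the four mixed planes. So it has a negative eigenvalue at every time.

Now test a weaker condition. We write $R_{ijkl}=R(e_i,e_j,e_k,e_l)$, with the sign for which $R_{ijij}$ is a sectional curvature, and ask that
$$R_{1313}+R_{1414}+R_{2323}+R_{2424}-2R_{1234}\ge 0 \tag{1}$$
for every orthonormal four-frame. For the frame $(e_1,e_3,e_2,e_4)$ the left side is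
$$r+s=\frac{1+8t}{(1-4t)(1+2t)},$$
and Section 2 shows that here (1) holds for all frames exactly when $r+s\ge0$. So for $-\frac18\le t<\frac14$ the flow satisfies (1), although its curvature operator is not nonnegative. Going backward, the flow first loses (1), just before $t=-\frac18$, and at $t=-\frac12$ it ceases to exist. For products of surfaces of constant curvature the second event is unavoidable when $s<0$, because $s'=2s^2$ makes $-1/s$ increase at rate $2$, so backward in time $-1/s$ reaches $0$ after a finite time.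

This suggests a question. Suppose that a complete four-dimensional flow exists for all negative times and satisfies (1) at all of them. Must its curvature operator be nonnegative? Cao and Xie ask this, in "Four-dimensional gradient Ricci solitons with (half) nonnegative isotropic curvature" (arXiv:2403.19627, 2024), in the following form: does such a flow have either $Rm\ge0$ or the condition WPIC$_2$ recalled below? The neighboring results mentioned there are these. B.-L. Chen proved that every complete three-dimensional ancient solution has $Rm\ge0$. Cho and Li proved that every complete four-dimensional ancient solution with uniformly PIC has $Rm\ge0$; "uniformly PIC" is strict inequality in (1) together with a scale-invariant pinching bound on the blocks of $Rm$ defined next. We prove that the answer is yes, with no pinching.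

## 2. Isotropic curvature and the blocks of the curvature operator

The curvature operator $Rm$ is the self-adjoint operator on $\Lambda^2T_pM$ with $Rm(e_i\wedge e_j,e_k\wedge e_l)=R_{ijkl}$. The round sphere has $Rm>0$.

**Definition.** A metric on a four-manifold has *nonnegative isotropic curvature* (WPIC) if (1) holds at every point for every orthonormal four-frame, and *positive isotropic curvature* (PIC) if the inequality is always strict. It has WPIC$_2$ if $(M\times\mathbb R^2,g+g_{\mathbb R^2})$ has WPIC; equivalently, if $R(z,w,\bar z,\bar w)\ge0$ for all $z,w\in T_pM\otimes\mathbb C$.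

Since $R(z,w,\bar z,\bar w)=Rm(z\wedge w,\overline{z\wedge w})$, the condition $Rm\ge0$ implies WPIC$_2$. And WPIC$_2$ implies WPIC: use four-frames tangent to $M$ in the product. The product with $r=2$, $s=-1$ is WPIC but not WPIC$_2$: take $z=e_3$, $w=e_4$.

**Definition.** A *complete ancient solution* is a smooth family $g(t)$, $-\infty<t\le0$, with $\partial_tg=-2Rc$ and each $g(t)$ complete. It has a curvature condition if every $g(t)$ has it.

For example, the round $S^4$ of curvature $K(t)=1/(1-6t)$ is ancient. The flow of Section 1 is not.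

**Theorem 1.** Let $(M^4,g(t))$, $t\in(-\infty,0]$, be a complete ancient solution of the Ricci flow with WPIC (in particular, with PIC). Then $Rm\ge0$ on $M\times(-\infty,0]$. Consequently $g(t)$ also has WPIC$_2$.

No curvature bound, noncollapsing or uniform pinching is assumed. Treating components separately and passing to the orientation double cover, we may and do assume $M$ connected and oriented.

**Blocks.** For an oriented orthonormal frame put $\alpha_1=e_2\wedge e_3$, $\alpha_2=e_3\wedge e_1$, $\alpha_3=e_1\wedge e_2$, $\nu_i=e_i\wedge e_4$, and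
$$\alpha_i^\pm=\tfrac1{\sqrt2}(\alpha_i\pm\nu_i).\tag{2}$$
These are orthonormal bases of $\Lambda^\pm$. In $so(4)$, with a suitable sign of the bracket, $[\alpha_1,\alpha_2]=\alpha_3$, $[\alpha_1,\nu_2]=[\nu_1,\alpha_2]=\nu_3$, $[\nu_1,\nu_2]=\alpha_3$ and cyclically, so $[\alpha_1^\pm,\alpha_2^\pm]=\sqrt2\,\alpha_3^\pm$: both bases have the same structure constants. In them
$$Rm=\begin{pmatrix}A&B\\B^T&C\end{pmatrix},$$
and $SO(4)$ acts through $SO(3)\times SO(3)$ by $A\mapsto O_1AO_1^T$, $B\mapsto O_1BO_2^T$, $C\mapsto O_2CO_2^T$. The first Bianchi identity gives $\operatorname{tr}A-\operatorname{tr}C=2(R_{2314}+R_{3124}+R_{1234})=0$. We write $\tau=\operatorname{tr}A=\operatorname{tr}C=\mathrm{scal}/4$, and we let $\mathcal V$ be the space of triples $(A,B,C)$ with $A,C$ symmetric and $\operatorname{tr}A=\operatorname{tr}C$.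

Let $A_1\le A_2\le A_3$, $C_1\le C_2\le C_3$ be the eigenvalues of $A$ and $C$. For an oriented frame,
$$2A(\alpha_1^+,\alpha_1^+)+2A(\alpha_2^+,\alpha_2^+)=R_{2323}+R_{1414}+2R_{2314}+R_{3131}+R_{2424}+2R_{3124},$$
and $2(R_{2314}+R_{3124})=-2R_{1234}$ by Bianchi. So this is the left side of (1). As the frame varies, $(\alpha_1^+,\alpha_2^+)$ runs over all orthonormal pairs in $\Lambda^+$, so the minimum is $2(A_1+A_2)$; frames of the opposite orientation give $2(C_1+C_2)$. Thus
$$\text{WPIC}\iff A_1+A_2\ge0,\ C_1+C_2\ge0;\qquad\text{PIC}\iff A_1+A_2>0,\ C_1+C_2>0 .$$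

Three examples, to be used again. For a product of surfaces of curvatures $r,s$, we get $A=C=\operatorname{diag}(0,0,\frac{r+s}2)$ and $B=\operatorname{diag}(0,0,\frac{r-s}2)$, so WPIC means $r+s\ge0$, as claimed in Section 1. For $N^3\times\mathbb R$ with curvature operator $M_N$ of $N$ (in the basis $\alpha_i$) we get $A=B=C=\frac12M_N$. If the sectional curvature is $s$ on the planes $\alpha_i$ and $r$ on the planes $\nu_i$, all other entries being zero, then $A=C=\frac{s+r}2I$, $B=\frac{s-r}2I$.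

## 3. Cofactor matrices and the reaction term

All matrices are $3\times3$ unless they are visibly $6\times 6$ blocks. We put $\langle X,W\rangle=\operatorname{tr}(X^TW)$, $|X|^2=\langle X,X\rangle$, and $\|X\|$ is the operator norm.

**Definition.** $X^\#$ is the cofactor matrix of $X$, so that $X^\#=(\det X)X^{-T}$ for invertible $X$. The bilinear product $\times$ is defined by $(X+W)^\#=X^\#+X\times W+W^\#$.

For example, $\operatorname{diag}(a,b,c)^\#=\operatorname{diag}(bc,ca,ab)$. The definition gives $(XW)^\#=X^\#W^\#$ and $O^\#=O$ for $O\in SO(3)$, hence $(XO)\times(WO)=(X\times W)O$. By Cayley–Hamilton,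
$$X^\#=\big(X^2-(\operatorname{tr}X)X+\tfrac12((\operatorname{tr}X)^2-\operatorname{tr}X^2)I\big)^T,\qquad X\times I=(\operatorname{tr}X)I-X^T,\tag{3}$$
where the second formula collects the terms of $(X+I)^\#$ linear in $X$: $2X-3X-(\operatorname{tr}X)I+2(\operatorname{tr}X)I$, transposed. If $X$ has singular values $\sigma_i$, then $X^\#$ has singular values $\sigma_j\sigma_k$. Hence $|X^\#|\le|X|^2$, and $\|X\|\le1$ implies $\|X^\#\|\le1$.

In evolving orthonormal frames ($\partial_tF_i=Ric(F_i)$) the curvature operator satisfies (Hamilton, J. Diff. Geom. 24 (1986)) $\partial_tRm=\Delta Rm+2Q(Rm)$ with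
$$Q_A=A^2+2A^\#+BB^T,\quad Q_B=AB+BC+2B^\#,\quad Q_C=C^2+2C^\#+B^TB.\tag{4}$$
Let us check the constants. On $S^4$ of curvature $K$ we have $A=C=KI$, $B=0$, so $K'=2\cdot3K^2=6K^2$, as it should be. On $S^3\times\mathbb R$ we have $A=B=C=\frac K2I$, and both $Q_A$ and $Q_B$ give $K'=4K^2$. On $S^2\times\mathbb R^2$ all three blocks are $\frac K2e_3e_3^T$ and $K'=2K^2$. Note that $(-B)^\#=B^\#$, so the sign of $B$ matters in (4). This is why the bases (2) must have the same structure constants. Finally, since $\operatorname{tr}A^2+2\operatorname{tr}A^\#=(\operatorname{tr}A)^2$,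
$$\operatorname{tr}Q_A=\operatorname{tr}Q_C=\tau^2+|B|^2.\tag{5}$$

**Lemma 2.** If $R=\begin{pmatrix}A&B\\B^T&C\end{pmatrix}\ge0$, then $\begin{pmatrix}A^\#&B^\#\\(B^\#)^T&C^\#\end{pmatrix}\ge0$. Hence $Q(R)\ge0$.

*Proof.* Replacing $R$ by $R+\epsilon I$ and letting $\epsilon\to0$, we may assume $R>0$. Then $B=A^{1/2}XC^{1/2}$ with $\|X\|\le1$. Put $A'=(A^{1/2})^\#$, $C'=(C^{1/2})^\#$, both symmetric. Multiplicativity gives $A^\#=A'^2$, $C^\#=C'^2$, $B^\#=A'X^\#C'$, and $\|X^\#\|\le1$. So the second matrix is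
$$\operatorname{diag}(A',C')\begin{pmatrix}I&X^\#\\(X^\#)^T&I\end{pmatrix}\operatorname{diag}(A',C')\ge0 .$$
By (4), $Q(R)$ is $R^2$ plus twice this matrix. $\square$

## 4. A localized maximum principle for ancient flows

A function $u$ on $(-\infty,0]$ with $u'\ge cu^2$, $c>0$, at all times where $u<0$ must be nonnegative. Indeed, if $u(t_0)<0$, then, going backward, $u$ stays at most $u(t_0)$ as long as it is negative, hence always; and $(-1/u)'\ge c$ makes $-1/u$ negative for very negative times, a contradiction. The next lemma, in the spirit of B.-L. Chen's localized maximum principle, says that diffusion on a complete manifold with no curvature bound does not spoil this.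

**Lemma 3.** Let $\mathcal L$ be a compact $SO(4)$-invariant set of linear functionals on $\mathcal V$ and $U(R)=\min_{\ell\in\mathcal L}\ell(R)$. Let $\Omega\subset\mathcal V$ be $SO(4)$-invariant with $Rm(x,t)\in\Omega$ for all $(x,t)$. Suppose there is $c>0$ such that for each $R\in\Omega$ with $U(R)<0$ some minimizing $\ell$ satisfies
$$\ell(Q(R))\ge c\,U(R)^2.\tag{6}$$
Then $U(Rm)\ge0$ on $M\times(-\infty,0]$.

*Proof.* By invariance $u=U(Rm)$ is a well-defined continuous function on $M\times(-\infty,0]$. Fix $x_0\in M$ and $t_1<0$. On a compact neighborhood $K$ of $x_0$ the metrics $g(t)$, $t\in[t_1,0]$, are uniformly equivalent and $Ric$ is bounded, and all sufficiently small $g(t)$-balls about $x_0$ lie in $K$. So there is $r_0>0$ with $Ric\le3r_0^{-2}$ on $\{d_t(x,x_0)\le r_0,\ t\in[t_1,0]\}$. This is the only curvature bound we use.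

**Step 1: distances vary continuously.** This step ensures that the cut-off function below is continuous with compact support. We claim that $(x,t)\mapsto d_t(x,x_0)$ is continuous and that $\{(x,t):t\in[t_1,0],\,d_t(x,x_0)\le D\}$ is compact for each $D$. Fix $t^*$. The ball $\bar B_{t^*}(x_0,D+2)$ is compact, so for every $\epsilon>0$ we have $(1+\epsilon)^{-2}g(t^*)\le g(t)\le(1+\epsilon)^2g(t^*)$ on it for $t$ near $t^*$. If $(1+\epsilon)(D+1)<D+2$, a curve from $x_0$ of $g(t)$-length less than $D+1$ cannot leave this ball, since up to a first exit its $g(t^*)$-length would be less than $D+2$. Minimal $g(t^*)$-geodesics of length less than $D+1$ stay in it as well. So for points at $g(t)$- or $g(t^*)$-distance less than $D+1$ from $x_0$ the two distances agree up to the factor $1+\epsilon$. Continuity at $(x^*,t^*)$ follows on taking $D>d_{t^*}(x^*,x_0)$. For compactness, take a sequence $(x_k,t_k)$ in the set with $t_k\to t^*$; the $x_k$ eventually lie in the compact ball, so a subsequence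 converges, and by continuity its limit is in the set.

**Step 2: a smooth upper barrier for the distance.** Distance is not smooth, so at a given point we replace it by a smooth larger function with controlled heat operator. Let $d=d_{\bar t}(\bar x,x_0)>r_0$, and let $\gamma:[0,d]\to M$ be a minimal unit speed $g(\bar t)$-geodesic from $x_0$ to $\bar x$. For $x=\exp_{\bar x}V$ near $\bar x$ put $\gamma_x(s)=\exp_{\gamma(s)}(f(s)P_sV)$, where $P_s$ is parallel transport along $\gamma$ from $\bar x$ to $\gamma(s)$, $f(s)=\min(s/r_0,1)$, and everything is taken for $g(\bar t)$. This curve joins $x_0$ to $x$. Let $\hat d(x,t)=L_{g(t)}(\gamma_x)$. Then $\hat d$ is smooth near $(\bar x,\bar t)$, being a sum of two integrals with smooth integrands, and $\hat d\ge d_t(\cdot,x_0)$ with equality at $(\bar x,\bar t)$. The first variation formula gives $|\nabla\hat d|=1$ there. For an orthonormal basis $E_i$ of $T_{\bar x}M$ with $E_4=\gamma'(d)$, the transversal curves $\epsilon\mapsto\gamma_{\exp_{\bar x}(\epsilon E_i)}(s)$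 are geodesics, so the second variation formula has no boundary terms. It involves only the normal part of $fP_sE_i$, so $E_4$ contributes $0$. Hence at $(\bar x,\bar t)$
$$\Delta\hat d=\int_0^d\big(3f'^2-f^2Ric(\gamma',\gamma')\big)ds,\qquad\partial_t\hat d=-\int_0^dRic(\gamma',\gamma')\,ds,$$
and, since $f=1$ beyond $r_0$ and $\int_0^{r_0}(1-f^2)\,ds=\frac23r_0$,
$$(\partial_t-\Delta)\hat d=-\frac3{r_0}-\int_0^{r_0}(1-f^2)Ric(\gamma',\gamma')\,ds\ge-\frac3{r_0}-\frac3{r_0^2}\cdot\frac{2r_0}3=-\frac5{r_0}.$$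

**Step 3: the localized function and its smooth barrier.** We multiply $u$ by a cut-off so that a minimum exists. Let $\rho(x,t)=d_t(x,x_0)+\frac5{r_0}(t-t_1)$ and $\sigma=Nr_0$ with $N>1+5|t_1|/r_0^2$. Let $\eta=\chi^2$ be smooth and nonincreasing, $\eta=1$ on $(-\infty,1]$, $\eta=0$ on $[2,\infty)$, with $|\eta''|+2\eta'^2/\eta\le C_1$ where $\eta>0$; this is possible because $\eta'^2/\eta=4\chi'^2$. Put $F=(t-t_1)\,\eta(\rho/\sigma)\,u$ on $M\times[t_1,0]$. By Step 1 it is continuous with compact support, so it attains its minimum $-m\le0$. Assume $m>0$, attained at $(\bar x,\bar t)$; there $u<0$, $\eta>0$ and $\bar t>t_1$.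

Take the functional $\ell$ of (6) at $Rm(\bar x,\bar t)$, expressed in some oriented orthonormal frame. Extend the frame by $g(\bar t)$-parallel transport along radial geodesics from $\bar x$, and then in time by $\partial_tF_i=Ric(F_i)$; it stays orthonormal. At $(\bar x,\bar t)$ we have $\nabla F_i=0$ and $\nabla^2_{E,E}F_i=0$ for all $E$, so $\Delta F_i=0$. Hence $\hat u=\ell(Rm)$, computed in this frame, is smooth, $\hat u\ge u$ nearby with equality at $(\bar x,\bar t)$, and at that point
$$(\partial_t-\Delta)\hat u=2\ell(Q(Rm))\ge2c\,\hat u^2 .$$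
If $\rho(\bar x,\bar t)<\sigma$, then $\eta(\rho/\sigma)\equiv1$ nearby and we put $\hat\eta=1$. Otherwise $d\ge\sigma-5|t_1|/r_0>r_0$, so Step 2 applies; we put $\hat\rho=\hat d+\frac5{r_0}(t-t_1)\ge\rho$ and $\hat\eta=\eta(\hat\rho/\sigma)\le\eta(\rho/\sigma)$. Since $\hat u<0$ nearby, $\hat\eta\hat u\ge\eta(\rho/\sigma)\hat u\ge\eta(\rho/\sigma)u$. So $\hat F=(t-t_1)\hat\eta\hat u\ge F\ge-m$, with equality at $(\bar x,\bar t)$.

**Step 4: the inequality at the minimum.** This step bounds $m$. As $\hat F$ has a local minimum at $(\bar x,\bar t)$ among times $\le\bar t$, there $\nabla\hat F=0$ and $(\partial_t-\Delta)\hat F\le0$. The first gives $\nabla\hat u=-\hat u\nabla\hat\eta/\hat\eta$. In the second case of Step 3, $\eta'\le0$, $\hat u<0$, $(\partial_t-\Delta)\hat\rho\ge0$ and $|\nabla\hat\rho|=1$ give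
$$\hat u(\partial_t-\Delta)\hat\eta\ge-|\eta''|\sigma^{-2}|\hat u|,\qquad-2\nabla\hat\eta\cdot\nabla\hat u=-2\frac{\eta'^2}\eta\sigma^{-2}|\hat u|;$$
in the first case both left sides vanish. Therefore
$$0\ge(\partial_t-\Delta)\hat F\ge-\eta|\hat u|+(\bar t-t_1)\big[2c\,\eta\hat u^2-C_1\sigma^{-2}|\hat u|\big].$$
Dividing by $|\hat u|$ and using $\eta\le1$, we get $m=(\bar t-t_1)\eta|\hat u|\le\frac1{2c}(1+C_1|t_1|\sigma^{-2})$. This also holds if $m=0$.

**Step 5: limits.** We remove the cut-off and then use ancientness. At $(x_0,t)$ with $t\in[t_1,0]$ we have $\rho/\sigma\le5|t_1|/(Nr_0^2)<1$, so $\eta=1$ and $(t-t_1)u(x_0,t)\ge-\frac1{2c}(1+C_1|t_1|\sigma^{-2})$. Let $N\to\infty$ with $t_1$ fixed, so that $\sigma\to\infty$: then $(t-t_1)u(x_0,t)\ge-\frac1{2c}$. Let $t_1\to-\infty$: $u(x_0,t)\ge0$. $\square$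

## 5. The diagonal blocks and a bound for $B$

**Lemma 4.** On an ancient WPIC solution, $A\ge0$, $C\ge0$ and $|B|\le4\tau$.

*Proof.* We first treat $A$. Take $U=A_1=\min_{|e|=1}A(e,e)$ and $\Omega=\{A_1+A_2\ge0\}$. If $A_1<0$, then $A_3\ge A_2\ge|A_1|$, and for the corresponding unit eigenvector $e$
$$Q_A(e,e)=A_1^2+2A_2A_3+|B^Te|^2\ge3A_1^2 .$$
Lemma 3 gives $A\ge0$; likewise $C\ge0$. Hence $\tau\ge0$ and $\|A\|,\|C\|\le\tau$. Next take $U=4\tau-|B|=\min_{|H|=1}(4\tau-\langle H,B\rangle)$ and $\Omega=\{A,C\ge0\}$. If $U<0$, then $H=B/|B|$ is minimizing, and by (4) and (5), with $|B^\#|\le|B|^2$,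
$$\ell(Q)\ge4(\tau^2+|B|^2)-2\tau|B|-2|B|^2=\big(4\tau^2-2\tau|B|+\tfrac12|B|^2\big)+\tfrac32|B|^2\ge\tfrac32|B|^2\ge\tfrac32U^2 .$$
The bracket is nonnegative because its discriminant $4-8$ is negative, and $|U|=|B|-4\tau\le|B|$. Lemma 3 applies again. $\square$

WPIC is not used again except through this lemma. What remains is to control $B$ against $A$ and $C$.

## 6. The least eigenvalue of $Rm$, and a model with two functions

The sensible first attempt is Lemma 3 with $U=\lambda_{\min}(Rm)$. Test it on the third example of Section 2, $A=C=\frac{s+r}2I$, $B=\frac{s-r}2I$. By (4) the equation $R'=2Q(R)$ becomes $(s+r)'=3(s+r)^2+(s-r)^2$ and $(s-r)'=4s(s-r)$, that is,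
$$r'=2r^2+4rs,\qquad s'=2r^2+4s^2.\tag{7}$$
Here WPIC means $r+s\ge0$, and $Rm\ge0$ means $r\ge0$ and $s\ge0$. Suppose $r<0$ and $s\ge|r|$. Then $r$ is the least eigenvalue, its eigenspace is spanned by the $\nu_i$, and every minimizing functional has $\ell(Q)=\frac12r'=r(r+2s)\le-r^2$. This is the wrong sign: (6) fails for every $c>0$. The failure occurs inside the region of Lemma 4: for $r=-s/2$ with $s>0$ we have $A,C\ge0$ and $|B|=\frac{3\sqrt3}4s<3s=4\tau$. The least eigenvalue can become more negative; what improves is its size relative to the other curvatures.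

So instead of a single cone use a shrinking family. In the model: *if $(r,s)$ solves (7) on $(-\infty,0]$ and $r+s\ge0$ throughout, then $r\ge0$ and $s\ge0$.* First, $s'\ge4s^2$, so $s\ge0$ by the remark opening Section 4. Next, suppose $r+y_*s\ge0$ at all times for some $y_*\in(0,1]$. Let $0<y<y_*$ with $y_*-y\le\frac14y^2$, and put $u=r+ys$. At a time where $u<0$ we have $-y_*s\le r<-ys$, so $s>0$, $r^2>y^2s^2$ and $|u|\le(y_*-y)s$. By (7),
$$u'=2(1+y)r^2+4su\ \ge\ 2y^2s^2-4s|u|\ \ge\ \frac{2y^2}{y_*-y}\,s|u|-4s|u|\ \ge\ 4s|u|\ \ge\ 4u^2,$$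
so $u\ge0$ always. The set of $y\in(0,1]$ with $r+ys\ge0$ at all times contains $1$, is closed in $(0,1]$, and contains every larger number up to $1$ with each of its members, because $s\ge0$. We have just shown that its infimum cannot be positive. Letting $y\to0$ gives $r\ge0$.

Two features carry over. On the boundary $r=-ys$ the derivative of $r+ys$ is $2(1+y)y^2s^2$: strictly positive for each $y>0$, but only of order $y^2$. And when we pass from $y_*$ to $y$, the violation $|u|$ is at most $(y_*-y)s$, so the strict gain on the boundary dominates every error proportional to $s|u|$.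

## 7. The convex hull of $SO(3)$ and the cones $K_y$

**Definition.** $\mathcal S=\operatorname{conv}SO(3)$ and $h(Z)=\max_{Y\in\mathcal S}\langle Z,Y\rangle=\max_{O\in SO(3)}\langle Z,O\rangle$.

Write $Z=O_1\operatorname{diag}(z_1,z_2,z_3)O_2^T$ with $O_i\in SO(3)$ and $z_1\ge z_2\ge|z_3|$. Testing $O_1O_2^T$ gives $h(Z)\ge z_1+z_2+z_3\ge z_1=\|Z\|\ge|Z|/\sqrt3$. Therefore $\mathcal S\supset\{|Y|\le1/\sqrt3\}$. Also $|Y|\le\sqrt3$ and $\|Y\|\le1$ on $\mathcal S$, so $h(Z)$ is at most the nuclear norm (the sum of the singular values). For example, $h(e_1e_1^T)=1$. For $Z=\operatorname{diag}(1,1,-1)$ and $O\in SO(3)$ the matrix $ZO$ is orthogonal with determinant $-1$, hence of trace at most $1$; so $h(Z)=1$, while the nuclear norm is $3$.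

The cylinder $S^3\times\mathbb R$ has $B$ proportional to an element of $SO(3)$. The cones below allow $B$ to be displaced by $y\tau Y$, $Y\in\mathcal S$, before positivity is tested. We also allow a factor $\theta$ on $B$, which is essential, as we shall see. For a symmetric $6\times6$ matrix $D\ge0$ written as
$$D=\begin{pmatrix}P&-Z\\-Z^T&L\end{pmatrix}$$
and for $y>0$, $\theta>0$, put
$$\ell_D(R)=\operatorname{tr}PA+\operatorname{tr}LC+2y\tau h(Z)-2\theta\langle Z,B\rangle,\qquad U(R)=\min_{D\ge0,\ \operatorname{tr}D=1}\ell_D(R),$$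
$$M_Y=\begin{pmatrix}A&\theta B-y\tau Y\\(\theta B-y\tau Y)^T&C\end{pmatrix}.\tag{8}$$
The $\ell_D$ with $\operatorname{tr}D=1$ are linear in $R$, since $\tau$ is, and they form a compact $SO(4)$-invariant set, as Lemma 3 requires.

**Lemma 5.** If $\tau\ge0$, then $U(R)=\max_{Y\in\mathcal S}\lambda_{\min}(M_Y)$. If $D$ is minimizing and $Y$ is maximizing, then $M_YD=U(R)D$, and $\langle Z,Y\rangle=h(Z)$ when $y\tau>0$.

*Proof.* Let $f(D,Y)=\operatorname{tr}(DM_Y)=\operatorname{tr}PA+\operatorname{tr}LC-2\theta\langle Z,B\rangle+2y\tau\langle Z,Y\rangle$. As $\tau\ge0$, $\ell_D(R)=\max_Yf(D,Y)$. The function $f$ is affine in each variable on compact convex sets, so by the minimax theorem $\min_D\max_Yf=\max_Y\min_Df$, and $\min_Df(D,Y)=\lambda_{\min}(M_Y)$. Let $v$ be the common value. If $D$ is minimizing and $Y$ maximizing, then $f(D,Y)\le v$ and $f(D,Y)\ge v$, so $f(D,Y)=v$. Thus $D$ minimizes $f(\cdot,Y)$, so $\operatorname{tr}(D(M_Y-v))=0$ with both factors nonnegative, hence $(M_Y-v)D=0$.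 Also $Y$ maximizes $f(D,\cdot)$, which is the last claim. $\square$

As an example, let $A=C=aI$, $B=bI$, $a>0$, so $\tau=3a$. The function $Y\mapsto\lambda_{\min}(M_Y)$ is concave and invariant under conjugation of $Y$ by rotations, so averaging shows that it has a maximizer of the form $\epsilon I$. Averaging the conjugates of $O\in SO(3)$ gives $\frac13(\operatorname{tr}O)I$, so $\epsilon I\in\mathcal S$ exactly for $-\frac13\le\epsilon\le1$. Since $\lambda_{\min}(M_{\epsilon I})=a-|\theta b-3ay\epsilon|$, the condition $U(R)\ge0$ reads $-(1+y)a\le\theta b\le(1+3y)a$. For $\theta=1$ and $b\ge0$ the model of Section 6 becomes $r\ge-\frac{3y}{2+3y}s$, which is one of the conditions used there.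

**The factor $\theta=1$ is not enough.** Take $\theta=1$, $\tau=1$, $A=C=\operatorname{diag}(\frac12,0,\frac12)$, $B_0=\operatorname{diag}(\frac12,0,\frac12)$, $Y=I$ and $B=B_0+yI$. Then $M_I=\begin{pmatrix}A&B_0\\B_0&C\end{pmatrix}\ge0$. Let $P=L=Z=e_2e_2^T$, that is, $D=\xi\xi^T$ with $\xi=(e_2,-e_2)$. Then $M_ID=0$ and $h(Z)=1=\langle Z,I\rangle$, so $\ell_D(R)=0$. Since $U(R)\ge\lambda_{\min}(M_I)=0$, the point $R$ lies on the boundary of $\{U\ge0\}$ and, after normalizing its trace, $D$ is minimizing. By (4) and (5),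
$$\ell_D(Q(R))=2\big(\tfrac12+y^2\big)+2y\big(1+2(\tfrac12+y)^2+y^2\big)-4(\tfrac12+y)^2=-y+2y^2+6y^3 .$$
This is negative for $0<y<\frac{\sqrt7-1}6\approx0.274$. So for such $y$ the cone is not even preserved by $R'=2Q(R)$, and with $\theta=1$ the method stops before $y$ gets small.

**The repair.** In Section 9 we compute $\ell_D(Q)$ on the boundary for $B=\varphi(B_0+y\tau Y)$ with $\varphi=1/\theta=1-\psi$. Normalized by $\tau=h(Z)=1$, its terms of order at most one in $(y,\psi)$ will be
$$2\Delta+2y\big(1+|B_0|^2-2\langle Z,B_0\times Y\rangle\big)+2\psi\big(2\langle Z,B_0^\#\rangle-q\big),$$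
with $\Delta\ge0$ from Lemma 2 and $q=\langle Z,AB_0+B_0C\rangle$. In the example the first parenthesis is $-\frac12$ and the second is $+\frac12$. If $\psi\approx y$, the two add up to $2yJ$, and Section 10 shows $J\ge0$ always. So $\psi=y+O(y^2)$ is forced on us, and the gain must come from order $y^2$, as in the model. We fix, for $y\in(0,7]$,
$$\psi(y)=y-\tfrac52y^2\ \ (y\le\tfrac25),\qquad\psi(y)=0\ \ (y\ge\tfrac25),\qquad\varphi=1-\psi,\quad\theta=1/\varphi.\tag{9}$$
Then $0\le\psi\le\frac1{10}$ and $\varphi\in[0.9,1]$; since $|\psi'|=|1-5y|\le1$ for $0<y<\frac25$, $\psi$ is $1$-Lipschitz; and $|\theta'|=|\psi'|/\varphi^2\le1/0.81$, so $\theta$ is $2$-Lipschitz. The constant $\frac52$ is explained in Section 12. From now on $\ell_D^y$, $U_y$, $M_Y$ are the objects in (8) with $\theta=\theta(y)$.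

**Definition.** $K_y=\{R\in\mathcal V:U_y(R)\ge0\}$.

## 8. The boundary inequality and its normal form

We now isolate the algebraic statement that plays the role of "$2(1+y)y^2s^2>0$" in the model. No time variable occurs in Sections 8–12, and $t$ will denote a number there.

**Data.** $\tau>0$; symmetric $A,C$ with $\operatorname{tr}A=\operatorname{tr}C=\tau$; a matrix $B_0$; $Y\in\mathcal S$; $D\ge0$ with blocks $P,-Z,L$ as above and $Z\ne0$; such that
$$R_0=\begin{pmatrix}A&B_0\\B_0^T&C\end{pmatrix}\ge0,\qquad R_0D=0,\qquad\langle Z,Y\rangle=h(Z).$$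
For $y>0$, $\psi\in[0,\frac15]$, $\varphi=1-\psi$, put $B=\varphi(B_0+y\tau Y)$, $R=(A,B,C)$ and
$$E=\operatorname{tr}PQ_A(R)+\operatorname{tr}LQ_C(R)+2yh(Z)(\tau^2+|B|^2)-\tfrac2\varphi\langle Z,Q_B(R)\rangle.\tag{10}$$
So $E=\ell_D(Q(R))$ with $\theta=1/\varphi$. Here $y$ and $\psi$ are independent.

**Proposition 6.** For every $y_*\in(0,7]$ there are $\varepsilon,c>0$ such that $E\ge c\,\tau^2h(Z)$ for all data whenever $|y-y_*|\le\varepsilon$, $|\psi-\psi(y_*)|\le\varepsilon$, $\psi\ge0$, and additionally $\psi=0$ if $y_*>\frac25$.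

The proof fills Sections 8–12. Since $h(Z)\ge\|Z\|>0$ and $E$ is homogeneous of degree $2$ in $(A,B_0,C)$ (with $\tau$) and of degree $1$ in $D$, we assume $\tau=1$ and $h(Z)=1$, and no longer fix $\operatorname{tr}D$.

**Kernel relations.** We extract from $R_0D=0$ what is needed. By the spectral theorem $D=\sum\xi\xi^T$ with vectors $\xi=(v,-w)$ in the range of $D$, so $P=\sum vv^T$, $L=\sum ww^T$, $Z=\sum vw^T$, and $R_0\xi=0$ says, for each $\xi$,
$$Av=B_0w,\qquad Cw=B_0^Tv;\qquad\text{hence}\quad PB_0=ZC,\quad LB_0^T=Z^TA.\tag{11}$$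
Put
$$t=\langle Z,B_0\rangle,\quad\beta=\langle B_0,Y\rangle,\quad\mu=1-\beta,\quad q=\langle Z,AB_0+B_0C\rangle,$$
$$G=\langle Z,AY+YC\rangle,\qquad\Pi=\operatorname{tr}PYY^T+\operatorname{tr}LY^TY=\sum(|Y^Tv|^2+|Yw|^2).$$
By (11), $q=\sum(Av\cdot B_0w+B_0^Tv\cdot Cw)=\sum(|Av|^2+|Cw|^2)$ and $t=\sum v\cdot B_0w=\operatorname{tr}PA=\operatorname{tr}LC$.

**Normal form.** This reduces statements about a general $Y$ to the identity matrix. Write $Y=\sum\lambda_iO_i$ with $\lambda_i>0$, $\sum\lambda_i=1$, $O_i\in SO(3)$. Each $\langle Z,O_i\rangle\le h(Z)=1$ and their average is $1$, so $\langle Z,O_i\rangle=1$ for all $i$. Fix one $O=O_i$ and replace $w,C,L,B_0,Z,Y$ by $Ow,\ OCO^T,\ OLO^T,\ B_0O^T,\ ZO^T,\ YO^T$, and each $O_j$ by $O_jO^T$. All hypotheses and all scalars introduced above and below are unchanged, because $(XO^T)^\#=X^\#O^T$. After this replacement $O_i=I$, and $I$ maximizes $\langle Z,\cdot\rangle$ on $SO(3)$. First-order variation gives $\langle Z,X\rangle=0$ for skew $X$,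 so $Z$ is symmetric. Comparing with the rotation by $\pi$ about the $k$-th eigenvector, $z_k-z_i-z_j\le z_1+z_2+z_3$, so $z_i+z_j\ge0$ for $i\ne j$. Since $\operatorname{tr}Z=1$, each $z_k=1-(z_i+z_j)\le1$. In short:
$$\text{if }O_i=I:\qquad Z=Z^T,\quad\operatorname{tr}Z=1,\quad Z\le I,\quad z_i+z_j\ge0\ (i\neq j).\tag{12}$$
By (3), in this normal form $\langle Z,B_0\times I\rangle=\operatorname{tr}B_0-t$. Undoing the normalization, $\langle Z,B_0\times O_i\rangle=\langle B_0,O_i\rangle-t$ for each $i$, and averaging,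
$$\langle Z,B_0\times Y\rangle=\beta-t.\tag{13}$$

Finally, with $O_i=I$, let
$$m=\tfrac12(A+C-B_0-B_0^T),\qquad\mu_i=\operatorname{tr}m=1-\operatorname{tr}B_0.$$
The matrix $m$ is the block of $R_0$ on the vectors $(x,-x)/\sqrt2$, so $m\ge0$ and $\mu_i\ge0$. In invariant terms $\mu_i=1-\langle B_0,O_i\rangle$, so $\mu=\sum\lambda_i\mu_i\ge0$.

## 9. An exact formula for $E$

**Step 1: terms without $y$ and $\psi$.** We compare $E$ with its value at $y=\psi=0$. By (11), $\operatorname{tr}PA^2=\operatorname{tr}LB_0^TB_0=\sum|Av|^2$ and $\operatorname{tr}LC^2=\operatorname{tr}PB_0B_0^T=\sum|Cw|^2$. So $\operatorname{tr}PA^2+\operatorname{tr}LC^2=\operatorname{tr}PB_0B_0^T+\operatorname{tr}LB_0^TB_0=q$. Put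
$$\Delta=\operatorname{tr}PA^\#+\operatorname{tr}LC^\#-2\langle Z,B_0^\#\rangle .$$
This is the trace pairing of $D\ge0$ with the matrix of Lemma 2 for $R_0$, so $\Delta\ge0$. With it,
$$\operatorname{tr}P(A^2+2A^\#)+\operatorname{tr}L(C^2+2C^\#)=q+2\Delta+4\langle Z,B_0^\#\rangle .$$

**Step 2: terms with $B$.** We insert $B=\varphi(B_0+yY)$. By (11), $\operatorname{tr}PB_0Y^T+\operatorname{tr}LB_0^TY=\operatorname{tr}ZCY^T+\operatorname{tr}Z^TAY=G$, so
$$\operatorname{tr}PBB^T+\operatorname{tr}LB^TB=\varphi^2(q+2yG+y^2\Pi),$$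
$$-\tfrac2\varphi\langle Z,Q_B\rangle=-2q-2yG-4\varphi\langle Z,(B_0+yY)^\#\rangle .$$
Adding everything,
$$E=2\Delta-(1-\varphi^2)q-2(1-\varphi^2)yG+\varphi^2y^2\Pi+2y(1+\varphi^2|B_0+yY|^2)-4\langle Z,\varphi(B_0+yY)^\#-B_0^\#\rangle.\tag{14}$$
The terms of order at most one in $(y,\psi)$ are those announced in Section 7.

**Step 3: introducing $J$.** We regroup so that the first-order terms appear as $2\psi J$ plus a remainder. By (13) let
$$J=1+|B_0|^2-q-2\langle Z,B_0\times Y\rangle+2\langle Z,B_0^\#\rangle=1+|B_0|^2-q-2(\beta-t)+2\langle Z,B_0^\#\rangle .$$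
Expand $(B_0+yY)^\#=B_0^\#+yB_0\times Y+y^2Y^\#$ in (14). The coefficient of $\langle Z,B_0^\#\rangle$ is $4\psi$, and we substitute $4\psi\langle Z,B_0^\#\rangle=2\psi\big(J-1-|B_0|^2+q+2(\beta-t)\big)$. With $1-\varphi^2=2\psi-\psi^2=\psi(1+\varphi)$ this gives
$$\begin{aligned}E={}&2\Delta+2\psi J+\psi^2q+2(y-\psi)+2(y\varphi^2-\psi)|B_0|^2-4(\varphi y-\psi)(\beta-t)-2\psi(1+\varphi)yG\\&+y^2\big[\varphi^2\Pi-4\varphi\langle Z,Y^\#\rangle+2y\varphi^2|Y|^2+4\varphi^2\beta\big].\end{aligned}\tag{15}$$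

## 10. Six inequalities

**(F1)** $J\ge\mu^2$ and $\mu\ge0$. This is the first-order positivity. Let $J_i$ be $J$ with $O_i$ in place of $Y$, and normalize $O_i=I$. By (3) and $\operatorname{tr}Z=1$,
$$2\langle Z,B_0^\#\rangle=2\operatorname{tr}(ZB_0^2)-2t\operatorname{tr}B_0+(\operatorname{tr}B_0)^2-\operatorname{tr}B_0^2.$$
Since $|B_0|^2-\operatorname{tr}B_0^2=\frac12|B_0-B_0^T|^2$,
$$J_i=\mu_i^2+\tfrac12|B_0-B_0^T|^2+2\mu_it+2\operatorname{tr}(ZB_0^2)-q .$$
As $Z=Z^T=\sum wv^T$, we have $\operatorname{tr}(ZB_0^2)=\sum(B_0^Tv)\cdot(B_0w)=\sum Cw\cdot Av$, so $2\operatorname{tr}(ZB_0^2)-q=-\sum|Av-Cw|^2$. To bound this sum, let $\zeta=(v,w)$. By (11), $R_0\zeta=2(Av,Cw)$, and its orthogonal projection to $\{(x,-x)\}$ has squared norm $2|Av-Cw|^2$. If $\pi$ is this projection, then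
$$|\pi R_0\zeta|^2\le\|\pi R_0^{1/2}\|^2\,|R_0^{1/2}\zeta|^2=\|\pi R_0\pi\|\,R_0(\zeta,\zeta)=\|m\|\,R_0(\zeta,\zeta).$$
Now $R_0(\zeta,\zeta)=2(v\cdot Av+w\cdot Cw)$, and $\operatorname{tr}PA=\operatorname{tr}LC=t$, so $\sum R_0(\zeta,\zeta)=4t$. Hence $\sum|Av-Cw|^2\le2\|m\|t\le2\mu_it$; here $t=\operatorname{tr}PA\ge0$. So $J_i\ge\mu_i^2$. As $J$ is affine in $Y$, $J=\sum\lambda_iJ_i\ge\sum\lambda_i\mu_i^2\ge\mu^2$.

**(F2)** $q\ge G-\frac14\Pi$, because $q-G+\frac14\Pi=\sum\big(|Av-\frac12Yw|^2+|Cw-\frac12Y^Tv|^2\big)$.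

**(F3)** $G\le2t+2\mu$. Let $G_i$ be $G$ with $O_i$ in place of $Y$. For $O_i=I$ we have $A+C=B_0+B_0^T+2m$, so $G_i=\operatorname{tr}Z(A+C)=2t+2\operatorname{tr}Zm\le2t+2\mu_i$, as $Z\le I$ and $m\ge0$. Average over $i$.

**(F4)** $t=\operatorname{tr}PA\ge0$.

**(F5)** $|B_0|^2\ge\frac13\beta^2$, $|\beta|\le1$ and $\mu\in[0,2]$. The first is Cauchy–Schwarz with $|Y|^2\le3$. For the second let $B_0=\sum\sigma_ia_ic_i^T$ be a singular value decomposition. Testing $R_0$ on $(a_i,-c_i)$ and adding gives $\sum\sigma_i\le\frac12(\operatorname{tr}A+\operatorname{tr}C)=1$, and $\|Y\|\le1$. The third follows, since $\mu=1-\beta$.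

**(F6)** There is $\kappa\in[0,\frac43]$ with
$$\langle Z,Y^\#\rangle=1-\kappa,\qquad|Y|^2=3-2\kappa,\qquad\Pi\ge2\min(1,3-2\kappa).$$
Normalize $O_1=I$. A rotation $O$ by the angle $\vartheta$ about a unit vector $n$ satisfies $\langle Z,O\rangle=1-(1-\cos\vartheta)(1-n^TZn)$, since $Z$ is symmetric of trace $1$. As $Z\le I$, every $O_i\ne I$ has its axis in $V=\ker(Z-I)$, and $\dim V\le2$ because $\operatorname{tr}Z=1$. Conjugating everything by a rotation, we may take $Z$ diagonal.

If $V=0$, then $Y=I$ and $\kappa=0$. Testing $D$ on $(e_i,e_i)$ gives $P_{ii}+L_{ii}\ge2Z_{ii}$, so $\Pi=\operatorname{tr}(P+L)\ge2$.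

If $\dim V=1$, then $Z=\operatorname{diag}(1,z,-z)$, and $Y=\operatorname{diag}(1,rO')$ with $O'\in SO(2)$, $0\le r\le1$, being an average of rotations about $e_1$. The cofactor matrix is $Y^\#=\operatorname{diag}(r^2,rO')$. Since $O'$ has equal diagonal entries, $\langle Z,Y^\#\rangle=r^2$. Moreover $|Y|^2=1+2r^2$. So $\kappa=1-r^2\in[0,1]$. As $YY^T=Y^TY=\operatorname{diag}(1,r^2,r^2)$, we get $\Pi\ge P_{11}+L_{11}\ge2Z_{11}=2$.

If $\dim V=2$, then $Z=\operatorname{diag}(1,1,-1)$. For $O\in SO(3)$ with $\langle Z,O\rangle=1$, the matrix $ZO$ is orthogonal with determinant $-1$ and trace $1$, hence a reflection $I-2nn^T$. So $Y=Z(I-2N)$ with $N\ge0$, $\operatorname{tr}N=1$. Let $e_2(N)\in[0,\frac13]$ be the second elementary symmetric function of its eigenvalues $n_i$. As $Z^\#=-Z$,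
$$\langle Z,Y^\#\rangle=-\operatorname{tr}(I-2N)^\#=-(3-4+4e_2(N))=1-4e_2(N),$$
$$|Y|^2=\sum(1-2n_i)^2=3-4+4(1-2e_2(N))=3-8e_2(N).$$
So $\kappa=4e_2(N)\in[0,\frac43]$. Testing $D$ on $(Zx,x)$ gives $ZPZ+L\ge2I$, and therefore $\Pi=\operatorname{tr}\big((ZPZ+L)(I-2N)^2\big)\ge2|Y|^2=2(3-2\kappa)$. This proves (F6) in all cases.

## 11. Strict improvement for $y_*>\frac25$

Here $\psi=0$, $\varphi=1$, and the crude bounds suffice. Drop $2\Delta\ge0$ in (15), divide by $2y$, and use (F4), (F5), (F6):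
$$\frac E{2y}\ge1+\frac{\beta^2}3-2(1-y)\beta+\Big[y\min(1,3-2\kappa)-2y(1-\kappa)+y^2(3-2\kappa)\Big].$$
The bracket is linear in $\kappa$ on $[0,1]$ with end values $3y^2-y$ and $y+y^2$, and equals $y+y^2(3-2\kappa)\ge y+\frac{y^2}3$ on $[1,\frac43]$. So it is at least
$$\Phi(y)=\min\big(3y^2-y,\ y+\tfrac{y^2}3\big),$$
where the first entry is the smaller one if and only if $y\le\frac34$. Recall $|\beta|\le1$.

- For $\frac25\le y\le\frac23$ the vertex $\beta=3(1-y)$ is at least $1$, so the minimum over $\beta$ is at $\beta=1$. The bound is $\frac43-2(1-y)+3y^2-y=3y^2+y-\frac23\ge0.21$.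
- For $\frac23\le y\le1$ the $\beta$-terms are at least $-3(1-y)^2\ge-\frac13$, so the bound is at least $\frac23+\Phi(y)>0$.
- For $y\ge1$ the $\beta$-terms are at least $-2(y-1)$ and $\Phi(y)=y+\frac{y^2}3$, so the bound is at least $3-y+\frac{y^2}3>0$.

On each closed range the bound is positive and continuous, so it is uniformly positive on a compact neighborhood of $y_*$ in $(\frac25,\infty)$. This proves Proposition 6 for $y_*>\frac25$.

## 12. Strict improvement for $y_*\le\frac25$

**Step 1: notation and the admissible neighborhood.** We divide (15) by $y^2$. Put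
$$p=\frac\psi y,\qquad a=\frac{y-\psi}{y^2},\qquad b=\frac{y\varphi^2-\psi}{y^2}=a-2p+yp^2,\qquad\omega=\varphi^2-\frac{p^2}4,$$
and note $(\varphi y-\psi)/y^2=a-p$ and $\psi/y^2=p/y$. On the curve $\psi=\psi(y)$, $0<y\le\frac25$:
$$a=\tfrac52,\quad p=1-\tfrac52y\in[0,1),\quad b=\tfrac12+6y-5y^2+\tfrac{25}4y^3\ge\tfrac12,\quad\omega\ge0.81-0.25>0,\quad1-y\varphi>0,$$
and $\varphi^2(4-\frac{16}3y)-p^2\ge0.81\cdot1.86-1>0$. We consider $(y,\psi)$ with $\psi\ge0$ so close to $(y_*,\psi(y_*))$ that $b,\omega,1-y\varphi>0$, $0\le p\le2$ and $\varphi^2(4-\frac{16}3y)-p^2>0$.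

**Step 2: the terms that depend on $Y$ alone.** We show that the worst case is $\kappa=0$, $\Pi=2$:
$$\omega\Pi-4\varphi\langle Z,Y^\#\rangle+2y\varphi^2|Y|^2\ \ge\ 2\omega-4\varphi+6y\varphi^2.\tag{16}$$
By (F6) the difference of the two sides is $\omega(\Pi-2)+4\kappa\varphi(1-y\varphi)$. If $\kappa\le1$, then $\Pi\ge2$ and it is nonnegative. If $\kappa\in[1,\frac43]$, then $\Pi-2\ge4-4\kappa$, and the difference is at least $4\omega+4\kappa(\varphi-y\varphi^2-\omega)$. Since $\varphi\ge\varphi^2$, we have $\varphi-y\varphi^2-\omega\ge-y\varphi^2$, so this is at least $4\omega-\frac{16}3y\varphi^2=\varphi^2(4-\frac{16}3y)-p^2>0$.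

**Step 3: reduction to a quadratic in $\mu$.** We eliminate $q,G,\Pi$. By (F2), then (F3) and $2p(1+\varphi)-p^2\ge0$ (true as $0\le p\le2$),
$$p^2q-2p(1+\varphi)G+\varphi^2\Pi\ \ge\ -(2p(1+\varphi)-p^2)G+\omega\Pi\ \ge\ -(2p(1+\varphi)-p^2)(2t+2\mu)+\omega\Pi .$$
Insert this, (16), $J\ge\mu^2$, $|B_0|^2\ge\frac13\beta^2$, $\beta=1-\mu$ and $\Delta\ge0$ into (15):
$$\frac E{y^2}\ \ge\ k_0+k_1\mu+k_2\mu^2+T\,t,\tag{17}$$
$$k_0=-2a+4p+\tfrac23b+6\varphi^2-4\varphi+6y\varphi^2-\tfrac12p^2,\qquad T=4(a-p)-4p(1+\varphi)+2p^2,$$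
$$k_1=T-4\varphi^2-\tfrac43b,\qquad k_2=\tfrac{2p}y+\tfrac23b .$$
These coefficients are continuous in $(y,\psi)$ for $y>0$. Since $\mu\in[0,2]$ and $t\ge0$, it suffices to show, on the curve for $0<y\le\frac25$, that
$$T>0\qquad\text{and}\qquad k_0+k_1\mu+k_2\mu^2>0\ \text{ for all }\mu\ge0.\tag{18}$$
Indeed, then for $(y,\psi)$ near $(y_*,\psi(y_*))$ we still have $T\ge0$ and $\min_{\mu\in[0,2]}(k_0+k_1\mu+k_2\mu^2)\ge\delta$ for some $\delta>0$, so $E\ge\delta y^2$, which is Proposition 6.

This is where the constant $\frac52$ comes from. For $\psi=y-ay^2$ with a constant $a$, letting $y\to0$ gives $p,\varphi\to1$, $T\to4a-10$ and $k_0\to\frac{25}6-\frac43a$. Thus $T\ge0$ in the limit needs $a\ge\frac52$, and $k_0>0$ in the limit needs $a<\frac{25}8$.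

**Step 4: the coefficients on the curve.** We expand. Here $\varphi=1-y+\frac52y^2$, $\varphi^2=1-2y+6y^2-5y^3+\frac{25}4y^4$, $p^2=1-5y+\frac{25}4y^2$ and $p(1+\varphi)=2-6y+5y^2-\frac{25}4y^3$. Hence
$$T=24y-\tfrac{15}2y^2+25y^3>0,\qquad k_0=\tfrac56-\tfrac{11}2y+\tfrac{181}{24}y^2+\tfrac{61}6y^3+\tfrac{15}2y^4+\tfrac{75}2y^5,$$
$$k_1=-\tfrac{14}3+24y-\tfrac{149}6y^2+\tfrac{110}3y^3-25y^4,$$
$$k_2=\tfrac2y-\tfrac{14}3+4y-\tfrac{10}3y^2+\tfrac{25}6y^3\ \ge\ \tfrac2y\big(1-\tfrac73y\big)>0 .$$

**Step 5: $k_0>0$.** This settles (18) wherever $k_1\ge0$. Since $(y-0.2)^2(y+0.4)=y^3-0.12y+0.016\ge0$, we have $y^3\ge0.12y-0.016$, so $k_0\ge0.670-4.28y+7.54y^2$. The discriminant is negative: $4.28^2<18.32$ and $4\cdot7.54\cdot0.670>20.20$.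

**Step 6: $0.24\le y\le0.4$.** Here $k_1>0$. Indeed $k_1'=24-\frac{149}3y+110y^2-100y^3\ge24-\frac{149}3y+70y^2>0$, since $100y^3\le40y^2$ and the last quadratic has negative discriminant; and $k_1(0.24)>0.08$. So (18) holds.

**Step 7: $0<y\le0.24$.** If $k_1\ge0$ we are done. Otherwise we show $k_1^2<4k_0k_2$. In that case
$$|k_1|\le\kappa_1:=\tfrac{14}3-24y+25y^2,\qquad k_0\ge\kappa_0:=\tfrac56-\tfrac{11}2y+\tfrac{15}2y^2+10y^3 .$$
On $(0,0.24]$ the function $\kappa_1$ is positive and decreasing. So is $\kappa_0$: its derivative $-\frac{11}2+15y+30y^2$ is negative there, and $\kappa_0(0.24)>0.083$. Since $4k_2\ge\frac8y(1-\frac73y)$, it suffices that $y\kappa_1^2<\Theta:=8(1-\frac73y)\kappa_0$. The function $\Theta$ is decreasing, as a product of positive decreasing functions.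

- On $(0,0.12]$: $\kappa_1\le\frac{14}3-18y$, so $y\kappa_1^2\le\max_{0\le y\le7/27}y(\frac{14}3-18y)^2=\frac4{486}(\frac{14}3)^3<0.84$, the maximum being at $y=\frac{14}{3\cdot54}$; and $\Theta\ge\Theta(0.12)>1.7$.
- On $[0.12,0.16]$: $y\kappa_1^2\le0.16\,(2.147)^2<0.74$; $\Theta\ge\Theta(0.16)>0.93$.
- On $[0.16,0.20]$: $y\kappa_1^2\le0.2\,(1.467)^2<0.431$; $\Theta\ge\Theta(0.2)>0.48$.
- On $[0.20,0.24]$: $y\kappa_1^2\le0.24\,(0.867)^2<0.181$; $\Theta\ge\Theta(0.24)>0.29$.

Here $2.147$, $1.467$, $0.867$ are upper bounds for $\kappa_1(0.12)$, $\kappa_1(0.16)$, $\kappa_1(0.2)$. This proves (18), and with it Proposition 6. $\square$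

## 13. From the boundary inequality to smaller cones

**Lemma 7.** Suppose an ancient WPIC solution has $Rm\in K_{y_*}$ everywhere, $y_*\in(0,7]$. Then $Rm\in K_y$ everywhere for all $y<y_*$ sufficiently close to $y_*$.

*Proof.* Let $\Omega=\{A,C\ge0,\ |B|\le4\tau\}\cap K_{y_*}$, which contains every $Rm(x,t)$ by Lemma 4. Let $0<y<y_*$ and let $R\in\Omega$ with $U_y(R)=-u<0$. We verify (6). Then $\tau>0$, since $\tau=0$ would force $R=0$. Let $D$ be minimizing for $U_y(R)$ and $Y$ maximizing, in the sense of Lemma 5. If $Z=0$, then $\ell_D^y(R)=\operatorname{tr}PA+\operatorname{tr}LC\ge0$; so $Z\ne0$. Testing $D$ on pairs of singular vectors of $Z$ and adding, we see from $\operatorname{tr}D=1$ that the nuclear norm of $Z$ is at most $\frac12$, so $h(Z)\le\frac12$ and $|Z|\le\frac12$.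

**Step 1: the violation is small.** As in the model, we bound $u$ by $y_*-y$. We have $\ell_D^{y_*}(R)\ge0$, $\ell_D^y(R)=-u$, $|\langle Z,B\rangle|\le|Z||B|\le4\sqrt3\,\tau h(Z)$, and $\theta$ is $2$-Lipschitz. Subtracting,
$$u\le C_*|y-y_*|\,\tau\,h(Z),\qquad C_*=2+16\sqrt3.\tag{19}$$
In particular $u/\tau\le\frac12C_*|y-y_*|$, and $u\le\tau$ for $y$ close to $y_*$.

**Step 2: shifting to the boundary.** We add $uI$ to reach the situation of Proposition 6. Put
$$A^\flat=A+uI,\quad C^\flat=C+uI,\quad B_0=\theta B-y\tau Y,\quad\tau^\flat=\tau+3u,\quad y^\flat=\frac{y\tau}{\tau^\flat}\le y .$$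
By Lemma 5, $R_0=\begin{pmatrix}A^\flat&B_0\\B_0^T&C^\flat\end{pmatrix}=M_Y+uI\ge0$, $R_0D=0$ and $\langle Z,Y\rangle=h(Z)$. Moreover $B=\varphi(B_0+y\tau Y)=\varphi(B_0+y^\flat\tau^\flat Y)$. By Step 1, $y^\flat\to y_*$ as $y\to y_*$, uniformly in $R$; also $\psi(y)\to\psi(y_*)$, and $\psi(y)=0$ for $y$ near $y_*$ if $y_*>\frac25$. So for $y$ close to $y_*$ Proposition 6, applied with $(y^\flat,\psi(y))$ to the data $(A^\flat,B_0,C^\flat,Y,D)$, gives
$$E^\flat\ge c\,(\tau^\flat)^2h(Z)\ge c\,\tau^2h(Z),$$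
where $E^\flat$ is (10) for $R^\flat=(A^\flat,B,C^\flat)$ with $y^\flat$ and $\tau^\flat$.

**Step 3: the cost of the shift.** We compare $\ell_D^y(Q(R))$ with $E^\flat$. By (3), $(A+uI)^\#=A^\#+u(\tau I-A)+u^2I$, so
$$Q_A(R^\flat)=Q_A(R)+(2u\tau+3u^2)I,\quad Q_C(R^\flat)=Q_C(R)+(2u\tau+3u^2)I,\quad Q_B(R^\flat)=Q_B(R)+2uB .$$
As $y^\flat(\tau^\flat)^2=y\tau\tau^\flat=y\tau^2+3yu\tau$ and $\operatorname{tr}P+\operatorname{tr}L=1$,
$$\ell_D^y(Q(R))-E^\flat=-(2u\tau+3u^2)+2h(Z)\big[-3yu\tau+(y-y^\flat)|B|^2\big]+4u\theta\langle Z,B\rangle .$$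
The three terms are at least $-5u\tau$ (as $u\le\tau$), $-3yu\tau\ge-21u\tau$ (as $2h(Z)\le1$ and $y^\flat\le y$), and $-4u\cdot\frac{10}9\cdot\frac12\cdot4\tau\ge-9u\tau$. So $\ell_D^y(Q(R))\ge E^\flat-35u\tau$.

**Step 4: the gain dominates.** By (19), $E^\flat\ge c\,\tau\cdot\tau h(Z)\ge\frac{c\,u\tau}{C_*|y-y_*|}\ge70u\tau$ once $|y-y_*|\le c/(70C_*)$. Thus $\ell_D^y(Q(R))\ge35u\tau\ge35u^2=35\,U_y(R)^2$, which is (6). How close $y$ must be to $y_*$ does not depend on $R$, so Lemma 3 gives $U_y(Rm)\ge0$ everywhere. $\square$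

## 14. Letting $y\to0$: the proof of Theorem 1

First we enter the family at $y=7$. By Lemma 4, $A,C\ge0$ and $|B|\le4\tau\le7\tau/\sqrt3$. As $\mathcal S\supset\{|Y|\le1/\sqrt3\}$, we can write $B=7\tau Y$ with $Y\in\mathcal S$. Since $\theta(7)=1$, for this $Y$ the matrix $M_Y$ is $\operatorname{diag}(A,C)\ge0$, so $Rm\in K_7$ everywhere by Lemma 5.

Next we go down. Let $y_*$ be the infimum of the $y\in(0,7]$ such that $Rm\in K_{y'}$ everywhere for all $y'\in[y,7]$. Suppose $y_*>0$. For each fixed $R$ the number $U_y(R)$ is continuous in $y$, so $Rm\in K_{y_*}$ everywhere. By Lemma 7, $Rm\in K_y$ everywhere for all $y<y_*$ sufficiently close to $y_*$, which contradicts the definition of $y_*$. So $y_*=0$.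

Finally, at each point and time, $0\le U_y(Rm)=\max_{Y\in\mathcal S}\lambda_{\min}(M_Y)$ for all $y\in(0,7]$. As $y\to0$ we have $\theta\to1$ and $y\tau Y\to0$ uniformly in $Y\in\mathcal S$, so $M_Y\to Rm$ uniformly in $Y$ and $\lambda_{\min}(Rm)\ge0$. WPIC$_2$ follows as in Section 2. $\blacksquare$

## 15. Equivalent conditions, the kernel of $Rm$ under PIC, and sharpness

**Corollary 8.** For a complete $4$-dimensional ancient solution the conditions WPIC, WPIC$_2$ and $Rm\ge0$ (for all $t$) are equivalent.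

*Proof.* $Rm\ge0\Rightarrow$ WPIC$_2\Rightarrow$ WPIC always holds (Section 2), and Theorem 1 closes the circle. $\square$

**Corollary 9.** Let $g(t)$ be a complete connected $4$-dimensional ancient solution with PIC. There is $T_*\in[-\infty,0]$ such that $Rm>0$ on $M$ for all $t\in(T_*,0]$, and for each $t<T_*$ the universal cover of $(M,g(t))$ splits isometrically as $\mathbb R\times N_t^3$ with $Rm_{N_t}>0$.

*Proof.* We may assume $M$ oriented. By Theorem 1, $Rm\ge0$. Let $S_k(x,t)=\min_{\dim V=k}\operatorname{tr}_VRm\ge0$ be the sum of the $k$ lowest eigenvalues, $1\le k\le6$; it vanishes exactly when $\dim\ker Rm\ge k$.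

**Step 1: zeros of $S_k$ spread backward.** This step makes the kernel dimension constant on time intervals. We claim that if $S_k(x_0,t_0)=0$, then $S_k=0$ on $M\times(-\infty,t_0)$. Suppose $S_k(x_1,t_1)>0$ with $t_1<t_0$. Take a relatively compact connected domain $W$ with smooth boundary (possibly empty, if $M$ is compact) containing $x_0,x_1$. Solve $\partial_tw=\Delta_{g(t)}w$ on $W\times[t_1,t_0]$ with $w=0$ on $\partial W$ and $w(t_1)=w_0\in C_c^\infty(W)$, $0\le w_0\le S_k(\cdot,t_1)$, $w_0(x_1)>0$. By the strong maximum principle $w(x_0,t_0)>0$. For $\epsilon>0$ the function $S_k-w+\epsilon(1+t-t_1)$ is positive at $t=t_1$ and on $\partial W$. Suppose it has a first zero $(\bar x,\bar t)$. Take $V$ minimizing there and extend the frame as in Step 3 of the proof of Lemma 3. Then $\hat u=\operatorname{tr}_VRm\ge S_k$ is smooth, with equality at $(\bar x,\bar t)$, and there $(\partial_t-\Delta)\hat u=2\operatorname{tr}_VQ(Rm)\ge0$ by Lemma 2. The function $\hat u-w+\epsilon(1+t-t_1)$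 has a local minimum at $(\bar x,\bar t)$ among times $\le\bar t$, so its image under $\partial_t-\Delta$ is at most $0$ there; but this image is at least $\epsilon$, a contradiction. So there is no zero, and $\epsilon\to0$ gives $S_k(x_0,t_0)\ge w(x_0,t_0)>0$, a contradiction.

**Step 2: definition of $T_*$.** Let $n(t)=\max_x\dim\ker Rm(x,t)$. By Step 1, $\dim\ker Rm(x,s)\ge n(t)$ for all $x$ and all $s<t$. So $n$ is nonincreasing, and on each open interval where $n$ is constant, $\dim\ker Rm$ is constant in $(x,t)$. Let $T_*=\sup\{t:n(t)\ge1\}$, with $T_*=-\infty$ if this set is empty. Then $Rm>0$ for $t>T_*$, and $n\ge1$ for $t<T_*$.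

**Step 3: the kernel is parallel.** Let $I\subset(-\infty,T_*)$ be an open interval on which $n$ is constant. There $\ker Rm$ is a smooth subbundle. Let $\phi$ be a local smooth section of it over space-time, and let $D_t$ be the time derivative belonging to evolving frames. From $Rm\,\phi=0$ we get $(\nabla_kRm)\phi=-Rm\nabla_k\phi$. Pairing $0=(D_t-\Delta)(Rm\,\phi)$ with $\phi$, where the term $Rm\,(D_t-\Delta)\phi$ drops out, gives
$$0=2Q(\phi,\phi)-2\sum_k\langle(\nabla_kRm)\nabla_k\phi,\phi\rangle=2Q(\phi,\phi)+2\sum_kRm(\nabla_k\phi,\nabla_k\phi).$$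
Both terms are nonnegative by Lemma 2 and Theorem 1, so $Rm\,\nabla_k\phi=0$. Hence $\ker Rm$, and so its orthogonal complement $\operatorname{im}Rm$, is parallel for each $t\in I$. By the Ambrose–Singer theorem the restricted holonomy algebra at $p$ is spanned by parallel translates of images of $Rm$, so it is $\mathfrak h=\operatorname{im}Rm_p$. This is a proper Lie subalgebra of $\Lambda^+\oplus\Lambda^-=so(3)\oplus so(3)$.

**Step 4: identification of $\mathfrak h$.** Here PIC is used. Let $\pi_\pm$ be the projections to $\Lambda^\pm$. The image of $A$ lies in $\pi_+(\mathfrak h)$. As $A\ge0$, the condition $A_1+A_2>0$ forces $A_2>0$, so $\dim\pi_+(\mathfrak h)\ge2$. Since $so(3)$ has no $2$-dimensional subalgebra, $\pi_+(\mathfrak h)=\Lambda^+$, and likewise $\pi_-(\mathfrak h)=\Lambda^-$. The space $\mathfrak h\cap\Lambda^+$ is an ideal of $\Lambda^+$: given $x\in\mathfrak h\cap\Lambda^+$ and $x'\in\Lambda^+$, choose $x''\in\Lambda^-$ with $x'+x''\in\mathfrak h$; then $[x,x']=[x,x'+x'']\in\mathfrak h$.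 So it is $0$ or $\Lambda^+$. In the second case $\mathfrak h=\Lambda^+\oplus\pi_-(\mathfrak h)=so(4)$, which is not proper. So $\mathfrak h\cap\Lambda^+=0$, likewise $\mathfrak h\cap\Lambda^-=0$, and $\mathfrak h$ is the graph of a Lie algebra isomorphism $\Lambda^+\to\Lambda^-$. Automorphisms of $so(3)$ are inner, so after conjugation by an element of $SO(4)$ it is the graph of $\alpha_i^+\mapsto\alpha_i^-$ in the notation (2). This graph is spanned by $\alpha_1,\alpha_2,\alpha_3$, that is, $\mathfrak h=\Lambda^2\langle e_1,e_2,e_3\rangle$, the stabilizer of $e_4$.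

**Step 5: splitting.** By Step 4, $n=3$ on every such interval $I$. The function $n$ is monotone and integer valued, so only finitely many $t<T_*$ lie outside such intervals. By monotonicity $n=3$ on all of $(-\infty,T_*)$, which is therefore itself such an interval. For $t<T_*$ the universal cover of $(M,g(t))$ is complete and has a parallel unit vector field, so by de Rham's theorem it splits as $\mathbb R\times N_t^3$. The operator $Rm_{N_t}\ge0$ has rank $3$ on the $3$-dimensional space $\Lambda^2TN_t$, so $Rm_{N_t}>0$. $\square$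

**Both halves of WPIC are needed in Theorem 1.** The Eguchi–Hanson metric is complete, Ricci-flat, hyperkähler and not flat. With a suitable orientation it has $A=0$, $B=0$, $\operatorname{tr}C=0$ and $C\not\equiv0$. As a static ancient solution it satisfies $A_1+A_2\ge0$, but $C_1<0$ somewhere, so $Rm\not\ge0$. It is not WPIC$_2$ either: WPIC$_2$ implies nonnegative sectional curvature (take $z,w$ real), and a Ricci-flat metric with nonnegative sectional curvature is flat.

**The conclusion $Rm\ge0$ cannot be improved to $Rm>0$, even under PIC.** The shrinking cylinder $\mathbb R\times S^3$ has $A=C=\frac K2I$ with $K>0$, so $A_1+A_2=C_1+C_2=K>0$ and it is PIC. Its curvature operator vanishes on $e_i\wedge e_4$, $i=1,2,3$.
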